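\title{Positive solutions below the Sobolev exponent for the $p$-Laplacian on $\mathbb{Z}^N$}

\begin{abstract}
We study non-negative solutions of $\Delta_p u+u^{q-1}=0$ on the lattice graph $\mathbb{Z}^N$, where $1<p<N$. We prove that positive solutions of finite energy exist for every $q$ in an interval $(p^*-\varepsilon,p^*]$, where $p^*=Np/(N-p)$ is the Sobolev exponent. This disproves a conjecture from a paper of Hua and Li, according to which only $u\equiv0$ solves the equation for $2\le q<p^*$. The reason is that the best Sobolev constant of the lattice is strictly larger than its continuous counterpart, so that the extremal functions at $q=p^*$ live at the scale of the lattice and persist when $q$ is lowered slightly. We also prove that non-negative supersolutions vanish for $1<q\le q_0=p(N-1)/(N-p)$, and that non-negative solutions vanish for $1<q<q_0+\delta_0$ with some $\delta_0>0$.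
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $N\ge2$. We regard $\mathbb{Z}^N$ as a graph in which $x$ and $y$ are neighbors, written $x\sim y$, if $\sum_{i=1}^N|x_i-y_i|=1$. Every vertex has $2N$ neighbors. For $1<p<N$ let $\Phi(t)=|t|^{p-2}t$ with $\Phi(0)=0$; this function is odd, increasing, and satisfies $\Phi(st)=s^{p-1}\Phi(t)$ for $s>0$. The discrete $p$-Laplacian and the $p$-energy of $u:\mathbb{Z}^N\to\mathbb{R}$ are
\[
\Delta_pu(x)=\sum_{y\sim x}\Phi\big(u(y)-u(x)\big),\qquad E(u)=\sum_{\{x,y\}:\,x\sim y}|u(x)-u(y)|^p,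
\]
where each edge is counted once in $E$. For $q>1$ we consider the equation
\begin{equation}\label{eq:main}
\Delta_pu+u^{q-1}=0\quad\text{on }\mathbb{Z}^N .
\end{equation}
A non-negative solution is a function $u:\mathbb{Z}^N\to[0,\infty)$ that satisfies \eqref{eq:main} at every vertex; no decay or summability is assumed. Put $p^*=\frac{Np}{N-p}$.

For $N\ge3$ two facts are known: (i) if $q>p^*$, then \eqref{eq:main} has a positive solution; (ii) if $p=2$ and $2<q\le\frac{2+2N}{N}$, then \eqref{eq:main} has no non-trivial non-negative solution. Fact (i) also covers $p=1$, where \eqref{eq:main} is read as $-u(x)^{q-1}\in\Delta_1u(x)$ and $\Delta_1u(x)$ is the set of sums $\sum_{y\sim x}f_{xy}$ with $f_{xy}=-f_{yx}\in\operatorname{sign}(u(y)-u(x))$ and $\operatorname{sign}(0)=[-1,1]$. The following conjecture is posed in \cite{HL}.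

\begin{quote}
\textbf{Conjecture.} Let $N\ge3$ and $2\le q<p^*$. Then every non-negative solution of \eqref{eq:main} vanishes identically.
\end{quote}

The range $2\le q<p^*$ is non-empty exactly when $p>\frac{2N}{N+2}$. This excludes $p=1$, and from now on $1<p<N$. Our main result shows that the conjecture is false for every $N\ge3$ and every $p\in(\frac{2N}{N+2},N)$.

\begin{theorem}\label{thm:A}
Let $N\ge2$ and $1<p<N$. There is $\varepsilon=\varepsilon(N,p)>0$ such that for every $q\in(p^*-\varepsilon,p^*]$ equation \eqref{eq:main} has a positive solution $u\in\ell^{p^*}(\mathbb{Z}^N)$ with $E(u)<\infty$ and $u(x)=O(|x|^{-\kappa'})$ for every $\kappa'<\frac{N-p}{p-1}$.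
\end{theorem}

Indeed, if $N\ge3$ and $p>\frac{2N}{N+2}$, then $p^*>2$, and every $q\in(\max\{2,p^*-\varepsilon\},p^*)$ contradicts the conjecture. On a lower range of exponents non-existence does hold. Put
\[
q_0=\frac{p(N-1)}{N-p},\qquad\text{so that}\qquad p<q_0<p^*,\qquad q_0-p=\frac{p(p-1)}{N-p}.
\]

\begin{theorem}\label{thm:B}
Let $N\ge2$, $1<p<N$ and $1<q\le q_0$. If $u\ge0$ and $-\Delta_pu\ge u^{q-1}$ on $\mathbb{Z}^N$, then $u\equiv0$.
\end{theorem}

\begin{theorem}\label{thm:C}
Let $N\ge2$ and $1<p<N$. There is $\delta_0=\delta_0(N,p)>0$ such that for $1<q<q_0+\delta_0$ every non-negative solution of \eqref{eq:main} vanishes identically.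
\end{theorem}

For $p=2$ and $N\ge3$ we have $q_0=2+\frac2{N-2}>2+\frac2N$, so Theorem~\ref{thm:B} contains fact (ii). For $q\in[q_0+\delta_0,\,p^*-\varepsilon]$ we make no claim.

Theorem~\ref{thm:A} is proved in Sections~\ref{sec:prelim}--\ref{sec:A}. Theorems~\ref{thm:B} and~\ref{thm:C} are not needed for it; they are proved in Sections~\ref{sec:B} and~\ref{sec:C}.

\medskip
\noindent\textbf{Notation.} We write $p'=\frac p{p-1}$, $a=\frac1{p-1}=p'-1$ and $\gamma=\frac{p^*}p=\frac N{N-p}>1$. The Euclidean and maximum norms are $|x|$ and $|x|_\infty$, and $\|u\|_r$ is the norm of $\ell^r(\mathbb{Z}^N)$. On an edge $\{x,y\}$, $|\nabla u|$ denotes $|u(x)-u(y)|$. We put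
\[
\mathcal{D}=\{u\in\ell^{p^*}(\mathbb{Z}^N):E(u)<\infty\},\qquad\mathcal{B}=\{u\in\mathcal{D}:E(u)\le1\}.
\]
The letters $C,c$ denote positive constants that may change from line to line; unless we say otherwise they depend only on $N$, $p$ and the parameters fixed in the statement at hand.

\section{Which answer to expect}\label{sec:heur}

\subsection{What a single vertex shows}

\begin{lemma}\label{lem:pos}
If $u\ge0$, $-\Delta_pu\ge0$ and $u\not\equiv0$, then $u>0$ everywhere.
\end{lemma}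

\begin{proof}
If $u(x)=0$, then $0\le-\Delta_pu(x)=-\sum_{y\sim x}\Phi(u(y))\le0$, so $u$ vanishes at all neighbors of $x$. The graph is connected, so $u\equiv0$.
\end{proof}

Let $u\ge0$ satisfy $-\Delta_pu\ge u^{q-1}$, let $u\not\equiv0$, and put $m=\inf u$. Since $\Phi$ is increasing,
\begin{equation}\label{eq:point}
u(x)^{q-1}\le\sum_{y\sim x}\Phi\big(u(x)-u(y)\big)\le2N\,(u(x)-m)^{p-1}\le2N\,u(x)^{p-1}.
\end{equation}
Letting $u(x)\to m$ along a sequence of vertices, we see that $m=0$. If $q<p$, then \eqref{eq:point} and Lemma~\ref{lem:pos} give $u^{p-q}\ge\frac1{2N}$ everywhere, which contradicts $m=0$. \emph{This proves Theorem~\ref{thm:B} for $1<q<p$.} If $q>p$, then \eqref{eq:point} gives the universal bound $u\le(2N)^{1/(q-p)}$: on the lattice a solution cannot be large, and the whole question concerns the behavior at infinity.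

\subsection{Scaling}

For $0<E(u)<\infty$ consider the quotient $\mathcal{Q}_q(u)=\|u\|_q^q/E(u)^{q/p}$, which does not change when $u$ is multiplied by a constant. A non-negative maximizer of $\mathcal{Q}_q$ solves $-\Delta_pu=\mu u^{q-1}$ with some $\mu>0$ (the computation is that of Lemma~\ref{lem:EL} below), and for $q\ne p$ the multiplier can be removed:
\begin{equation}\label{eq:rescale}
v=\mu^{1/(q-p)}u\quad\text{satisfies}\quad-\Delta_pv=\mu^{\frac{p-1}{q-p}+1}u^{q-1}=\mu^{\frac{q-1}{q-p}}u^{q-1}=v^{q-1}.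
\end{equation}
On $\mathbb{R}^N$ the dilation $u\mapsto u(\cdot/\lambda)$ multiplies $\int|u|^q$ by $\lambda^N$ and the energy by $\lambda^{N-p}$, hence the quotient by $\lambda^{N(1-q/p^*)}$. On the lattice a function can spread out ($\lambda\to\infty$) but cannot concentrate below one vertex. For $q>p^*$ spreading lowers the quotient, which fits fact (i). For $q<p^*$ spreading raises it without bound: the tent $u_R(x)=(1-|x|_\infty/R)_+$ has $E(u_R)\le CR^{N-p}$ and $\|u_R\|_q^q\ge cR^N$, so $\mathcal{Q}_q(u_R)\to\infty$, and there is no maximizer. The continuous model points the same way. A rapidly decaying solution of $\sum_i\partial_i\Phi(\partial_iu)+u^{q-1}=0$ on $\mathbb{R}^N$ is, formally, a critical point of $\frac1pE_c(u)-\frac1q\int u^q$ with $E_c(u)=\sum_i\int|\partial_iu|^p$. Differentiating along $su$ at $s=1$ and along $u(\cdot/\lambda)$ at $\lambda=1$ gives $E_c(u)=\int u^q$ and $\frac{N-p}pE_c(u)=\frac Nq\int u^q$, which forces $q=p^*$. So one would guess that the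 conjecture is true.

The second differentiation, however, uses dilations, which the lattice does not have, and an unbounded functional may still have local maxima.

\subsection{The case $N=4$, $p=2$}\label{sub:model}

Here $p^*=4$. The extremal of the Sobolev inequality on $\mathbb{R}^4$, recalled in Section~\ref{sec:const}, is $U_0(x)=(1+|x|^2)^{-1}$. The unit sphere of $\mathbb{R}^4$ has area $2\pi^2$, and the substitutions $t=r^2$, $s=\frac t{1+t}$ give
\[
\int|\nabla U_0|^2=2\pi^2\!\int_0^\infty\!\frac{4r^5\,dr}{(1+r^2)^4}=4\pi^2\!\int_0^1\!s^2ds=\frac{4\pi^2}3,\qquad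
\int U_0^4=\pi^2\!\int_0^1\!s(1-s)\,ds=\frac{\pi^2}6 .
\]
The best continuous quotient is therefore $K_c=\frac{\pi^2}6\big/\big(\frac{4\pi^2}3\big)^2=\frac3{32\pi^2}$. On the lattice, the indicator function $\mathbf{1}_{\{0\}}$ of the origin has energy $8$, so
\[
\mathcal{Q}_4(\mathbf{1}_{\{0\}})=\frac1{64}=\frac{\pi^2}6\,K_c>K_c .
\]
A point mass beats every profile that spreads out, since such profiles cannot do better than $K_c$ in the limit (Lemma~\ref{lem:sob}(b)). Now lower the exponent to $q=4-\epsilon$. For the sampled profiles $u_\lambda(x)=U_0(x/\lambda)$, Riemann sums give, as $\lambda\to\infty$,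
\[
\mathcal{Q}_q(u_\lambda)\sim\lambda^{\epsilon}\,\frac{\int U_0^q}{\big(\int|\nabla U_0|^2\big)^{q/2}},\qquad\text{while}\qquad\mathcal{Q}_q(\mathbf{1}_{\{0\}})=8^{-q/2}.
\]
Apart from the factor $\lambda^\epsilon$, both expressions are continuous in $q$. The spreading profiles win in the end, but this formula indicates that they catch up only when $\lambda^\epsilon$ is about $\pi^2/6$, that is, at a scale exponentially large in $1/\epsilon$. Between the lattice scale and that scale $\mathcal{Q}_q$ has a valley, and on the near side of the valley one expects a local maximum. The proof of Theorem~\ref{thm:A} finds a solution there.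

\subsection{Plan of the proof of Theorem~\ref{thm:A}}

Rather than confine the competitors to a neighborhood, we change the functional. Above an envelope $b(x)=B(1+|x|)^{-\kappa}$ we replace the nonlinearity $t^{q-1}$ by $b(x)^{q-p}t^{p-1}$, so that spreading no longer pays and a global maximizer $u_q$ exists (Section~\ref{sec:trunc}). If $u_q\le b$, then $u_q$ solves the original equation. Three tools give this bound. The strict inequality between the lattice constant $K$ and the continuous constant $K_c$ (Section~\ref{sec:const}) makes the extremals at $q=p^*$ a compact family. A rearrangement by reflections (Section~\ref{sec:pol}) removes the translations and yields the decay $|x|^{-(N-p)/p}$. Barriers (Section~\ref{sec:bar}) improve this to almost $|x|^{-(N-p)/(p-1)}$. The exponent $\kappa$ is chosen between the two rates; in the case above, $1<\kappa<2$.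

\section{Preliminaries}\label{sec:prelim}

If $\phi$ has finite support, then grouping the terms of $\sum_x\sum_{y\sim x}$ by edges and using that $\Phi$ is odd gives the summation by parts formula
\begin{equation}\label{eq:sbp}
\sum_x(-\Delta_pu)(x)\,\phi(x)=\sum_{\{x,y\}:\,x\sim y}\Phi\big(u(y)-u(x)\big)\big(\phi(y)-\phi(x)\big).
\end{equation}

\begin{lemma}[Density]\label{lem:dens}
Every $u\in\mathcal{B}$ is the limit in $\ell^{p^*}$ of finitely supported functions in $\mathcal{B}$.
\end{lemma}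

\begin{proof}
Let $\eta_R(x)=\min\{1,(2-|x|/R)_+\}$ and $\zeta_R=1-\eta_R$, so that $|\nabla\zeta_R|\le1/R$ on every edge. From $|u(y)\zeta_R(y)-u(x)\zeta_R(x)|\le|\nabla u|\,\zeta_R(y)+|u(x)|\,|\nabla\zeta_R|$ we get $E(u\zeta_R)\le2^{p-1}(\Sigma_1+\Sigma_2)$. Here $\Sigma_1$ is the sum of $|\nabla u|^p$ over edges with an endpoint outside the ball $|x|\le R$, a tail of a convergent series. In $\Sigma_2$ only vertices with $R-1\le|x|\le2R+1$ occur, and H\"older's inequality with $\frac p{p^*}+\frac pN=1$ gives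
\[
\Sigma_2\le CR^{-p}\,(R^N)^{p/N}\Big(\sum_{|x|\ge R-1}|u|^{p^*}\Big)^{p/p^*}\to0 .
\]
So $E(u-u\eta_R)\to0$. Since $E^{1/p}$ is a seminorm, $E(u\eta_R)\to E(u)\le1$, and the functions $u\eta_R/\max\{1,E(u\eta_R)^{1/p}\}\in\mathcal{B}$ tend to $u$ in $\ell^{p^*}$.
\end{proof}

\begin{lemma}[Brezis--Lieb lemma on a countable set]\label{lem:BL}
Let $1\le r<\infty$, and let $f_n\to f$ pointwise on a countable set $X$ with $\sup_n\|f_n\|_{\ell^r}<\infty$. Then $\|f_n\|_{\ell^r}^r-\|f_n-f\|_{\ell^r}^r\to\|f\|_{\ell^r}^r$.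
\end{lemma}

\begin{proof}
By Fatou's lemma $f\in\ell^r$. The mean value theorem gives $\big||\alpha+\beta|^r-|\alpha|^r\big|\le r(|\alpha|+|\beta|)^{r-1}|\beta|$, and by Young's inequality this is at most $\epsilon|\alpha|^r+C_\epsilon|\beta|^r$ for any $\epsilon>0$. For finite $X_0\subset X$ it follows that
\[
\Big|\sum_{X\setminus X_0}\big(|f_n|^r-|f_n-f|^r\big)\Big|\le\epsilon\|f_n-f\|_{\ell^r}^r+C_\epsilon\sum_{X\setminus X_0}|f|^r,
\]
while the sum over $X_0$ tends to $\sum_{X_0}|f|^r$. Let $n\to\infty$, then let $X_0$ exhaust $X$, then let $\epsilon\to0$.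
\end{proof}

\section{The lattice Sobolev constant exceeds the continuous one}\label{sec:const}

The lattice energy sums $p$-th powers of differences direction by direction, so its continuous counterpart is $E_c(f)=\sum_i\int_{\mathbb{R}^N}|\partial_if|^p$, which for $p\ne2$ is not the Euclidean $\int|\nabla f|^p$. Define
\[
K=\sup\{\|u\|_{p^*}^{p^*}:u\in\mathcal{B}\},\qquad K_c=\sup\Big\{\int|f|^{p^*}:f\in L^{p^*}(\mathbb{R}^N),\ E_c(f)\le1\Big\}.
\]
We use the sharp Sobolev inequality of Cordero-Erausquin, Nazaret and Villani \cite[Theorem 2]{CNV}: \emph{for any norm $\|\cdot\|$ on $\mathbb{R}^N$ with dual norm $\|\cdot\|_*$ and $1<p<N$, the quotient $\|f\|_{L^{p^*}}/(\int\|\nabla f\|_*^p)^{1/p}$, taken over $f\in L^{p^*}\setminus\{0\}$ with $\nabla f\in L^p$, is bounded and is maximized by $(1+\|x\|^{p'})^{-(N-p)/p}$.} With the $\ell^{p'}$ norm, whose dual is the $\ell^p$ norm, we have $\int\|\nabla f\|_*^p=E_c(f)$. Hence $K_c<\infty$, and $K_c$ is attained by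
\[
U(x)=c_U\Big(1+\sum_i|x_i|^{p'}\Big)^{-(N-p)/p},\qquad E_c(U)=1,\qquad\int U^{p^*}=K_c,
\]
for a suitable $c_U>0$. By homogeneity $\int|f|^{p^*}\le K_cE_c(f)^\gamma$.

The first lemma transfers this inequality to the lattice. Part (b) says that functions which are uniformly small, and hence carry their norm by spreading, see only the continuous constant.

\begin{lemma}\label{lem:sob}
\emph{(a)} $K<\infty$; thus $\|u\|_{p^*}^{p^*}\le KE(u)^\gamma$ for $u\in\mathcal{D}$, and $\|u\|_\infty\le K^{1/p^*}$ for $u\in\mathcal{B}$.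

\emph{(b)} If $v_n\in\mathcal{D}$, $\sup_nE(v_n)<\infty$ and $\|v_n\|_\infty\to0$, then
$\limsup_n\|v_n\|_{p^*}^{p^*}\le K_c\,(\limsup_nE(v_n))^\gamma$.
\end{lemma}

\begin{proof}
Let $u\in\mathcal{D}$ and let $f$ be its multilinear interpolation: for $x\in\mathbb{Z}^N$ and $s\in[0,1]^N$,
\[
f(x+s)=\sum_{\epsilon\in\{0,1\}^N}u(x+\epsilon)\prod_{j=1}^Ns_j^{\epsilon_j}(1-s_j)^{1-\epsilon_j}.
\]
On a face of a cube $f$ depends only on the corners of that face, so $f$ is continuous and locally Lipschitz. The value $f(x+s)$ is a convex combination of the corner values; with $M_x=\max_\epsilon|u(x+\epsilon)|$ this gives $\int|f|^{p^*}\le\sum_xM_x^{p^*}\le2^N\|u\|_{p^*}^{p^*}<\infty$. Further, $\partial_if(x+s)$ is the convex combination of the differences $u(x+\epsilon+e_i)-u(x+\epsilon)$, $\epsilon_i=0$, with weights $\prod_{j\ne i}s_j^{\epsilon_j}(1-s_j)^{1-\epsilon_j}$. Each weight has mean $2^{-(N-1)}$ over the cube, and each edge lies in $2^{N-1}$ cubes. By Jensen's inequality $|\partial_if|^p$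 is at most the same combination of the $p$-th powers, and integrating and summing yields $E_c(f)\le E(u)$.

(a) The $L^{p^*}$ norm of $f$ on one cube is a norm on the $2^N$-dimensional space of corner values. All norms on that space are equivalent, so $\int_{x+[0,1]^N}|f|^{p^*}\ge c|u(x)|^{p^*}$. Hence $c\|u\|_{p^*}^{p^*}\le\int|f|^{p^*}\le K_cE(u)^\gamma$.

(b) Let $o_x=\max_\epsilon|u(x+\epsilon)-u(x)|$. Then $|f(x+s)-u(x)|\le o_x$, and the mean value theorem gives $\big||f(x+s)|^{p^*}-|u(x)|^{p^*}\big|\le p^*M_x^{p^*-1}o_x$. Every corner is joined to $x$ by at most $N$ edges of the cube, so $\sum_xo_x^p\le CE(u)$; also $o_x\le2\|u\|_\infty$. By H\"older's inequality,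
\[
\Big|\int|f|^{p^*}-\|u\|_{p^*}^{p^*}\Big|\le p^*\|M\|_{p^*}^{p^*-1}\|o\|_{p^*}\le C\|u\|_{p^*}^{p^*-1}\big(\|u\|_\infty^{p^*-p}E(u)\big)^{1/p^*}.
\]
For $u=v_n$ the right side tends to $0$, because $\|v_n\|_{p^*}$ is bounded by (a). Together with $\int|f_n|^{p^*}\le K_cE(v_n)^\gamma$ this proves (b).
\end{proof}

For $N=4$, $p=2$ a point mass showed that $K>K_c$. This test function does not always suffice. For $N=3$, $p=2$ and $U_0=(1+|x|^2)^{-1/2}$, the substitution $r=\tan\theta$ gives $\int|\nabla U_0|^2=4\pi\cdot\frac{3\pi}{16}$ and $\int U_0^6=4\pi\cdot\frac\pi{16}$, so $K_c=\frac{16}{27\pi^4}$, which exceeds $\mathcal{Q}_6(\mathbf{1}_{\{0\}})=6^{-3}$ because $\pi^4<128$. In general we test at the opposite end of the range of scales, by sampling $U$ on a fine grid of mesh $h$. A difference quotient is an average of the derivative, so by strict convexity sampling \emph{lowers} the energy, by an amount of order $h^2$. The norm changes too, and since $|x_i|^{p'}$ is not $C^2$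 for $p>2$ we use only one derivative of $U^{p^*}$, which controls the change to order $o(h)$. Averaging over all shifts of the grid cancels the linear term of this error and leaves $o(h^2)$.

\begin{proposition}\label{prop:gap}
$K>K_c$.
\end{proposition}

\begin{proof}
Let $0<h\le1$, $f(x)=h^{(N-p)/p}U(hx)$ and $Q=[0,1)^N$. For $s\in Q$ define $u_s(x)=f(x+s)$ on $\mathbb{Z}^N$. We use that $\int_Q\sum_{x\in\mathbb{Z}^N}\Theta(x+s)\,ds=\int_{\mathbb{R}^N}\Theta$ for measurable $\Theta\ge0$.

\emph{The norm.} Let $W=U^{p^*}=c_U^{p^*}(1+\sum_i|y_i|^{p'})^{-N}$ and $V(s)=\|u_s\|_{p^*}^{p^*}=h^N\sum_xW(h(x+s))$. Then $\int_QV=\int W=K_c$. Since $p'>1$, $W$ is $C^1$. The derivative $W_i=\partial_iW$ is continuous, odd in $y_i$, and satisfies $|W_i(y)|\le C(1+|y|)^{p'-1-p'(N+1)}\le C(1+|y|)^{-N-1}$; in particular $\int W_i=0$. The differentiated series converges locally uniformly, so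
\[
\partial_iV(s)=h\cdot h^N\sum_xW_i\big(h(x+s)\big).
\]
The point $h(x+s)$ lies in the cube $hx+[0,h)^N$ of volume $h^N$, and these cubes tile $\mathbb{R}^N$. Therefore the Riemann sum differs from $\int W_i=0$ by at most $\int\sup_{|z-y|_\infty\le h}|W_i(z)-W_i(y)|\,dy$. This bound is independent of $s$, and it tends to $0$ with $h$ by dominated convergence, the integrand being at most $C(1+|y|)^{-N-1}$. So $\partial_iV=o(h)$ uniformly in $s$, the oscillation of $V$ on $Q$ is $o(h)$, and $V=K_c(1+\eta)$ with $\int_Q\eta=0$ and $\sup|\eta|=o(h)$. For $\theta\in(0,1)$ and $|\xi|\le\frac12$ we have $\theta(1-\theta)(1+\xi)^{\theta-2}\le\frac14\cdot4=1$, so Taylor's formula gives $(1+\eta)^\theta\ge1+\theta\eta-\eta^2$ for $|\eta|\le\frac12$. With $\theta=1/\gamma$,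
\begin{equation}\label{eq:normside}
\int_Q\|u_s\|_{p^*}^p\,ds=\int_QV^{1/\gamma}\,ds\ge K_c^{1/\gamma}\big(1-o(h^2)\big).
\end{equation}

\emph{The energy.} Substituting $y=hx$ and using $U\in C^1$,
\[
\int_QE(u_s)\,ds=\sum_i\int|f(x+e_i)-f(x)|^p\,dx=\sum_i\int\Big|\frac1h\int_0^h\partial_iU(y+te_i)\,dt\Big|^pdy .
\]
Let $T$ be uniformly distributed on $(0,h)$ and $Y_i=\partial_iU(y+Te_i)$. The integrand is $|\mathbb{E}Y_i|^p$, while $\int\mathbb{E}|Y_i|^p\,dy=\int|\partial_iU|^p$ by Fubini's theorem. Hence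
\[
\int_QE(u_s)\,ds=1-\sum_i\int\big(\mathbb{E}|Y_i|^p-|\mathbb{E}Y_i|^p\big)\,dy,
\]
and each integrand is non-negative by Jensen's inequality. (For $p=2$ it is the variance of $Y_i$.) It suffices to bound it below for $i=1$ on one ball. In the open positive orthant $U$ is smooth and $\partial_1U<0$. Also $\partial_1^2U\not\equiv0$ there: otherwise $U$ would be affine in $y_1\in(0,\infty)$, which is impossible for a positive function tending to $0$ as $y_1\to\infty$. Choose a ball $\mathcal{O}$ whose closed concentric double lies in the orthant and on whose double $|\partial_1^2U|\ge c_1>0$. Let $y\in\mathcal{O}$, let $h$ be less than the radius of $\mathcal{O}$, and put $Y=-Y_1$. The values of $Y$ lie in a fixed compact interval $I\subset(0,\infty)$. If $T'$ is an independent copy of $T$ and $Y'$ the corresponding copy of $Y$, then $|Y-Y'|\ge c_1|T-T'|$ by the mean value theorem, so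
\[
\operatorname{Var}Y=\tfrac12\mathbb{E}|Y-Y'|^2\ge\tfrac{c_1^2}2\,\mathbb{E}|T-T'|^2=\tfrac{c_1^2h^2}{12}.
\]
On $I$ we have $(t^p)''\ge c_2>0$, and Taylor's formula at the point $\mathbb{E}Y$ gives $\mathbb{E}Y^p-(\mathbb{E}Y)^p\ge\frac{c_2}2\operatorname{Var}Y$. Integrating over $\mathcal{O}$ we obtain $\int_QE(u_s)\,ds\le1-c_3h^2$ with $c_3>0$ independent of $h$.

\emph{Conclusion.} In particular $u_s\in\mathcal{D}$ for almost every $s$. Integrating $\|u_s\|_{p^*}^p\le K^{1/\gamma}E(u_s)$ over $Q$ and using \eqref{eq:normside},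
\[
K_c^{1/\gamma}\big(1-o(h^2)\big)\le K^{1/\gamma}\big(1-c_3h^2\big).
\]
For small $h$ the left side is at least $K_c^{1/\gamma}(1-\frac{c_3}2h^2)$, and so $K_c<K$.
\end{proof}

\section{Polarization}\label{sec:pol}

The problem is invariant under translations, so a maximizing sequence may drift to infinity or split into pieces that move apart. On the lattice we prevent this with two-point rearrangements across those hyperplanes whose reflections preserve the graph.

Let $\mathcal{R}$ be the set of reflections in the hyperplanes $\{2x_i=m\}$ and $\{x_i-x_j=m\}$, where $i\ne j$ and $m\in\mathbb{Z}\setminus\{0\}$. They act by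
\[
x_i\mapsto m-x_i,\qquad\text{respectively}\qquad(x_i,x_j)\mapsto(x_j+m,\,x_i-m),
\]
leaving the other coordinates fixed, and they are automorphisms of the graph. Since $m\ne0$, the hyperplane of $\sigma\in\mathcal{R}$ misses the origin; let $H_\sigma$ be the set of vertices strictly on the side of $0$, and $\overline{H}_\sigma$ its union with the vertices on the hyperplane. The hyperplane bisects the segment from $x$ to $\sigma x$ orthogonally, so
\begin{equation}\label{eq:closer}
|x|<|\sigma x|\qquad(x\in H_\sigma).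
\end{equation}
The \emph{polarization} of $u\ge0$ moves the larger of the two values at $x,\sigma x$ to the side of the origin:
\[
u^\sigma(x)=\max\{u(x),u(\sigma x)\},\qquad u^\sigma(\sigma x)=\min\{u(x),u(\sigma x)\}\qquad(x\in\overline{H}_\sigma).
\]
On the hyperplane $u^\sigma=u$. As values are only permuted, $\|u^\sigma\|_{p^*}=\|u\|_{p^*}$.

\begin{lemma}\label{lem:pol}
$E(u^\sigma)\le E(u)$ for $u\ge0$ and $\sigma\in\mathcal{R}$.
\end{lemma}

\begin{proof}
First consider edges from $H_\sigma$ to $\sigma H_\sigma$. Along an edge the integers $x_i-x_j$ and $x_i$ change by at most $1$, so no edge jumps over $\{x_i-x_j=m\}$ or over $\{2x_i=m\}$ with $m$ even. For $m$ odd, an edge crossing $\{2x_i=m\}$ joins $x_i=\frac{m-1}2$ to $x_i=\frac{m+1}2$, so it is of the form $\{x,\sigma x\}$, and $|\nabla u^\sigma|=|\nabla u|$ on it. Edges inside the hyperplane are unchanged. The remaining edges form pairs $\{x,y\}$, $\{\sigma x,\sigma y\}$ with $x,y\in\overline{H}_\sigma$. With $\alpha=u(x)$,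 $\alpha'=u(\sigma x)$, $\beta=u(y)$, $\beta'=u(\sigma y)$ we must show
\[
|\max(\alpha,\alpha')-\max(\beta,\beta')|^p+|\min(\alpha,\alpha')-\min(\beta,\beta')|^p\le|\alpha-\beta|^p+|\alpha'-\beta'|^p .
\]
If $(\alpha-\alpha')(\beta-\beta')\ge0$ this is an equality. Otherwise, after exchanging primed and unprimed letters if necessary, $\alpha>\alpha'$ and $\beta<\beta'$, and the left side is $|\alpha-\beta'|^p+|\alpha'-\beta|^p$. The numbers $\alpha-\beta'$ and $\alpha'-\beta$ lie in the interval $[\alpha'-\beta',\alpha-\beta]$ and have the same sum as its endpoints, so they are convex combinations of the endpoints with complementary weights. Convexity of $|t|^p$ gives the inequality.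
\end{proof}

The functions that no polarization changes form the class
\[
\mathcal{C}=\{u\in\mathcal{D}:u\ge0,\ u(x)\ge u(\sigma x)\text{ for all }\sigma\in\mathcal{R},\ x\in H_\sigma\}.
\]
For $u\in\mathcal{C}$ the value $u(x)$ is a lower bound for $u$ on a whole cube of size comparable to $|x|$, and so $u(x)$ is controlled by a tail of the $\ell^{p^*}$ norm. The reflections $x_i\mapsto m-x_i$ alone would not give this: from a point on a coordinate axis they reach only points of that axis. The diagonal reflections move length from one coordinate to another; see Figure~\ref{fig:refl}.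

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.6]
\foreach \i in {-3,...,8} \foreach \j in {-3,...,4} \fill[gray] (\i,\j) circle (1.3pt);
\draw[->] (-3.6,0)--(8.8,0) node[below] {$x_1$};
\draw[->] (0,-3.6)--(0,4.8) node[left] {$x_2$};
\draw[thick] (-2.4,-2.4) rectangle (2.4,2.4);
\draw[dashed] (0.6,-3.4)--(8.4,4.4) node[right] {$x_1-x_2=4$};
\draw[dashed] (-3.6,1)--(8.8,1) node[right] {$2x_2=2$};
\draw[->,very thick] (7,1.85)--(7,0.15);
\draw[->,very thick] (6.87,0.13)--(4.13,2.87);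
\fill (7,2) circle (3.5pt) node[above right] {$x$};
\fill (7,0) circle (3.5pt);
\fill (4,3) circle (3.5pt) node[above left] {$(4,3)$};
\end{tikzpicture}
\caption{Reflections in $\mathbb{Z}^2$ across dashed lines that separate the current point from the origin. A function $u\in\mathcal{C}$ does not decrease along the arrows from $x=(7,2)$ to $(7,0)$ to $(4,3)$. Both coordinates of $(4,3)$ are at least $3$, so further reflections in single coordinates give $u(y)\ge u(x)$ at all lattice points $y$ in the framed square.}\label{fig:refl}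
\end{figure}

\begin{lemma}\label{lem:radial}
There is $C=C(N,p)$ such that for $u\in\mathcal{C}$ and $|x|_\infty\ge2N$,
\[
u(x)\le C|x|^{-(N-p)/p}\Big(\sum_{|y|_\infty\ge|x|_\infty/(4N)}u(y)^{p^*}\Big)^{1/p^*}.
\]
In particular $u(x)\le C(1+|x|)^{-(N-p)/p}$ for all $x\in\mathbb{Z}^N$ and all $u\in\mathcal{C}\cap\mathcal{B}$.
\end{lemma}

\begin{proof}
If the hyperplane of $\sigma\in\mathcal{R}$ strictly separates $x$ from $0$, then $\sigma x\in H_\sigma$ and so $u(\sigma x)\ge u(x)$. This gives two moves that do not decrease $u$.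

(a) Replace $x_i$ by an integer $y_i$ with $|y_i|<|x_i|$. Use the hyperplane $2x_i=m$ with $m=x_i+y_i$; the number $m/2$ lies strictly between $0$ and $x_i$.

(b) If $x_j=0$, $|x_i|=k'$ and $1\le\ell\le k'-1$, replace $(x_i,x_j)$ by $\operatorname{sgn}(x_i)\,(k'-\ell,\ell)$. Use the hyperplane $x_i-x_j=m$ with $m=\operatorname{sgn}(x_i)(k'-\ell)$, which lies strictly between $0$ and $x_i$.

Let $k=|x|_\infty=|x_i|$ and $\ell=\lfloor k/N\rfloor\ge2$. By (a), set all coordinates other than $x_i$ to $0$. Then apply (b) $N-1$ times, filling each of these coordinates with $\pm\ell$. This is allowed, since before each step the $i$-th coordinate has modulus at least $k-(N-2)\ell\ge2\ell\ge\ell+1$. At the end it has modulus $k-(N-1)\ell\ge\ell$. All coordinates now have modulus at least $\ell$, and (a) gives $u(y)\ge u(x)$ whenever $|y|_\infty<\ell$. At most $\ell$ integers satisfy $|t|<\ell/2$, so the set $\{\ell/2\le|y|_\infty<\ell\}$ has at least $(2\ell-1)^N-\ell^N\ge((\frac32)^N-1)\ell^N$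 points. Moreover $\ell\ge k/(2N)$. Summing $u(x)^{p^*}\le u(y)^{p^*}$ over this set gives $ck^Nu(x)^{p^*}\le\sum_{|y|_\infty\ge k/(4N)}u(y)^{p^*}$, and $N/p^*=(N-p)/p$. The last assertion follows from Lemma~\ref{lem:sob}(a).
\end{proof}

\section{Barriers and decay}\label{sec:bar}

To improve the decay we compare with explicit supersolutions. The function $U$ suggests the form $F(\rho)$, where $\rho$ is a lattice version of $1+\frac1{p'}\sum_i|x_i|^{p'}$. In one variable $\Phi$ applied to the derivative of $|t|^{p'}/p'$ is $t$, whose derivative is $1$. We choose the discrete profile so that this identity holds exactly; then no expansion of $\Phi$ near $0$, where it is not smooth in general, is needed on the coordinate hyperplanes.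

Let $\varphi:\mathbb{Z}\to[0,\infty)$ be even with $\varphi(0)=0$ and $\varphi(k+1)-\varphi(k)=(k+\frac12)^a$ for $k\ge0$. Since $a(p-1)=1$, the one-dimensional $p$-Laplacian of $\varphi$ is $(k+\frac12)-(k-\frac12)=1$ at every $k\ge0$; for $p=2$, $\varphi(k)=k^2/2$. Both $(j+\frac12)^a$ and $\int_j^{j+1}s^ads$ lie in $[j^a,(j+1)^a]$, and $2^{-a}(j+1)^a\le(j+\frac12)^a\le(j+1)^a$. Summing over $0\le j<|k|$,
\begin{equation}\label{eq:phi}
\Big|\varphi(k)-\frac{|k|^{p'}}{p'}\Big|\le|k|^a,\qquad\frac{2^{-a}}{p'}|k|^{p'}\le\varphi(k)\le|k|^{p'}.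
\end{equation}
For $L\ge1$ let $\rho_L(x)=L+\sum_i\varphi(x_i)$, and write $\rho=\rho_1$. By \eqref{eq:phi}, $\rho(x)$ is comparable to $(1+|x|)^{p'}$, and $1+|x|\le C\rho_L(x)^{1/p'}$ with $C$ independent of $L$.

The barrier has two terms: a fast one, which is the desired bound, and a slow one with a small coefficient, which dominates the function under study at infinity. As $\Delta_p$ is not linear, we treat the sum directly.

\begin{lemma}\label{lem:barrier}
Let $0<\tau_1<\tau_2<\frac{N-p}p$. There are $c_1>0$, $r_0\ge1$, $c_0>0$ and $R_0\ge1$, depending only on $N,p,\tau_1,\tau_2$, such that for all $L\ge1$ and all $A,\delta\ge0$, not both $0$, the function $w=A\rho_L^{-\tau_2}+\delta\rho_L^{-\tau_1}$ satisfies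
\[
-\Delta_pw(x)\ge c_1\rho_L(x)^{1-p}w(x)^{p-1}\qquad\text{whenever }\rho_L(x)\ge r_0 .
\]
If $L=1$, then $-\Delta_pw(x)\ge c_0|x|^{-p}w(x)^{p-1}$ for $|x|\ge R_0$.
\end{lemma}

\begin{proof}
Write $w=F(\rho_L)$ with $F(r)=Ar^{-\tau_2}+\delta r^{-\tau_1}$, fix $x$, and let $r=\rho_L(x)$. Differentiating the two terms separately gives
\[
|F'(r)|\ge\tau_1\frac{F(r)}r,\qquad F''(r)=\theta\frac{|F'(r)|}r,\qquad\sup_{[r/2,\,3r/2]}|F'''|\le C\frac{|F'(r)|}{r^2},
\]
where $\theta$ is a weighted mean of $1+\tau_1$ and $1+\tau_2$. All constants below are independent of $A,\delta,L,x$. For $0<|t|\le r/2$, Taylor's formula gives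
\[
\chi(t):=-\frac{F(r+t)-F(r)}t=|F'(r)|\Big[1-\frac{\theta t}{2r}+O\Big(\frac{t^2}{r^2}\Big)\Big],
\]
and $\chi>0$ since $F$ is decreasing. Changing the sign of a coordinate is a graph automorphism that preserves $w$, so we may assume $x_i\ge0$ for all $i$. The increments of $\rho_L$ from $x$ to $x\pm e_i$ are $t_+=(x_i+\frac12)^a$, and $t_-=-(x_i-\frac12)^a$ if $x_i\ge1$, $t_-=(\frac12)^a$ if $x_i=0$. They satisfy $|t_\pm|\le Cr^{a/p'}$, so $|t_\pm|/r\le Cr^{-1/p'}$, which is small if $r_0$ is large. Since $w(x)-w(x\pm e_i)=t_\pm\chi(t_\pm)$ and $a(p-1)=1$, the contribution of the direction $i$ to $-\Delta_pw(x)=\sum_{y\sim x}\Phi(w(x)-w(y))$ is, in both cases,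
\[
(x_i+\tfrac12)\,\chi(t_+)^{p-1}-(x_i-\tfrac12)\,\chi(t_-)^{p-1}.
\]
Insert $\chi(t)^{p-1}=|F'(r)|^{p-1}[1-\frac{(p-1)\theta t}{2r}+O(r^{-2/p'})]$. For $x_i=0$ the contribution is $|F'(r)|^{p-1}[1+O(r^{-1/p'})]$. For $x_i\ge1$ it is
\[
|F'(r)|^{p-1}\Big[1-\frac{(p-1)\theta}{2r}\big((x_i+\tfrac12)^{p'}+(x_i-\tfrac12)^{p'}\big)+O\big(x_ir^{-2/p'}\big)\Big].
\]
Here $x_ir^{-2/p'}\le Cr^{-1/p'}$, and $(x_i\pm\frac12)^{p'}=x_i^{p'}+O(x_i^a)$ with $x_i^a/r\le Cr^{-1/p'}$. So for every $i$ the contribution is $|F'(r)|^{p-1}[1-(p-1)\theta x_i^{p'}/r+O(r^{-1/p'})]$. By \eqref{eq:phi}, $\sum_ix_i^{p'}\le p'r+Cr^{a/p'}$, and $(p-1)p'=p$. Summing over $i$,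
\[
-\Delta_pw(x)\ge|F'(r)|^{p-1}\big[N-p\theta-Cr^{-1/p'}\big],\qquad N-p\theta\ge N-p(1+\tau_2)>0 .
\]
This is where $\tau_2<\frac{N-p}p$ is used. For $r\ge r_0$ the bracket is at least $\frac12(N-p(1+\tau_2))$, and $|F'(r)|^{p-1}\ge(\tau_1w(x)/r)^{p-1}$. For $L=1$, choose $R_0$ with $\rho\ge r_0$ on $|x|\ge R_0$ and use $\rho^{p-1}\le C|x|^{p'(p-1)}=C|x|^p$.
\end{proof}

\begin{lemma}[Decay]\label{lem:decay}
Let $\tau_1,\tau_2,c_0,R_0$ be as in Lemma~\ref{lem:barrier} and let $R\ge R_0$. Let $u\ge0$ satisfy $u=o(\rho^{-\tau_1})$ at infinity, and suppose that $-\Delta_pu(x)<c_0|x|^{-p}u(x)^{p-1}$ whenever $|x|\ge R$ and $u(x)>0$. Then $u\le A\rho^{-\tau_2}$ on $\mathbb{Z}^N$, where $A=\max_{|y|<R}u(y)\rho(y)^{\tau_2}$.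
\end{lemma}

\begin{proof}
For $\delta>0$ let $w=A\rho^{-\tau_2}+\delta\rho^{-\tau_1}$, and suppose $t=\sup u/w>1$. Since $u/w\to0$ at infinity, the supremum is attained at some $x_0$, and $|x_0|\ge R$ because $u<w$ on $|x|<R$. We have $u\le tw$ with equality at $x_0$, so $u(y)-u(x_0)\le tw(y)-tw(x_0)$ for all $y$, and $\Delta_pu(x_0)\le\Delta_p(tw)(x_0)$ as $\Phi$ is increasing. By Lemma~\ref{lem:barrier} applied to $tw$,
\[
c_0|x_0|^{-p}\big(tw(x_0)\big)^{p-1}\le-\Delta_p(tw)(x_0)\le-\Delta_pu(x_0)<c_0|x_0|^{-p}u(x_0)^{p-1},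
\]
which contradicts $u(x_0)=tw(x_0)$. So $u\le w$, and we let $\delta\to0$.
\end{proof}

\section{Truncated problems}\label{sec:trunc}

\subsection{Parameters}
Note that $p'\cdot\frac{N-p}p=\frac{N-p}{p-1}$. Fix $\tau_1,\kappa,\tau_2$ with
\begin{equation}\label{eq:par}
0<p'\tau_1<\frac{N-p}p<\kappa<p'\tau_2<\frac{N-p}{p-1},
\end{equation}
and let $c_0,R_0$ be the constants of Lemma~\ref{lem:barrier} for $\tau_1,\tau_2$. By Lemma~\ref{lem:radial} and the second inequality, every $u\in\mathcal{C}\cap\mathcal{B}$ is $o(\rho^{-\tau_1})$, as Lemma~\ref{lem:decay} requires. Since $p^*-p=\frac{p^2}{N-p}$, the third inequality says $\kappa(p^*-p)>p$, and we fix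
\begin{equation}\label{eq:q1}
q_1\in(p,p^*)\quad\text{with}\quad\kappa(q_1-p)>p .
\end{equation}
The fourth inequality will place the solutions below the envelope at infinity. (By the upper bound on $\kappa$, \eqref{eq:q1} forces $q_1-p>\frac{p(p-1)}{N-p}$, that is $q_1>q_0$, in agreement with Theorem~\ref{thm:B}.)

For $B>0$ and $q\in[q_1,p^*]$ let $b(x)=B(1+|x|)^{-\kappa}$ and
\[
g_q(x,t)=\min\{t,b(x)\}^{q-p}\,t^{p-1}\ \ (t\ge0),\qquad G_q(x,t)=\int_0^{|t|}g_q(x,s)\,ds,\qquad\Psi_q(u)=\sum_xG_q(x,u(x)).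
\]
Explicitly, $G_q(x,t)=|t|^q/q$ for $|t|\le b(x)$ and $G_q(x,t)=b^q/q+b^{q-p}(|t|^p-b^p)/p$ for $|t|>b=b(x)$. For fixed $x$ the function $G_q$ is continuous in $(q,t)$, and in $t$ it is even, $C^1$, and strictly increasing in $|t|$. Since $g_q$ is nondecreasing in $t$ and $g_q\le\min\{t^{q-1},b^{q-p}t^{p-1}\}$,
\begin{equation}\label{eq:G}
G_q(x,t)\le\frac{|t|^q}q,\qquad G_q(x,t)\le\frac{b(x)^{q-p}|t|^p}p,\qquad G_q(x,t)\le t\,g_q(x,t)\ \ (t\ge0).
\end{equation}
By \eqref{eq:q1} the weight $b^{q-p}$ decays faster than $|x|^{-p}$, uniformly in $q$: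
\begin{equation}\label{eq:weight}
b(x)^{q-p}\le\max\{1,B\}^{p^*-p}(1+|x|)^{-\kappa(q_1-p)}\qquad(q\in[q_1,p^*]).
\end{equation}

\subsection{Maximizers}
Functions in $\mathcal{B}$ are uniformly bounded by Lemma~\ref{lem:sob}(a), so by a diagonal argument every sequence in $\mathcal{B}$ has a pointwise convergent subsequence. By Fatou's lemma the limit $u$ has $E(u)\le1$ and $\|u\|_{p^*}^{p^*}\le K$, so $u\in\mathcal{B}$. The inequalities defining $\mathcal{C}$ pass to pointwise limits, so $\mathcal{C}\cap\mathcal{B}$ is sequentially compact in the same sense. The truncation makes $\Psi_q$ continuous for this weak notion of convergence, which the norm $\|\cdot\|_{p^*}$ is not.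

\begin{lemma}\label{lem:cont}
Fix $B>0$. If $u_n\in\mathcal{B}$, $u_n\to u$ pointwise and $q_n\to q$ in $[q_1,p^*]$, then $\Psi_{q_n}(u_n)\to\Psi_q(u)<\infty$.
\end{lemma}

\begin{proof}
For $v\in\mathcal{B}$ and $q'\in[q_1,p^*]$, H\"older's inequality with $\frac p{p^*}+\frac pN=1$ gives
\begin{equation}\label{eq:tail}
\sum_{|x|>R}b^{q'-p}|v|^p\le\Big(\sum_{|x|>R}b^{(q'-p)N/p}\Big)^{p/N}K^{1/\gamma}.
\end{equation}
By \eqref{eq:weight} and $\kappa(q_1-p)N/p>N$, the right side is finite and tends to $0$ as $R\to\infty$, uniformly in $v$ and $q'$. By \eqref{eq:G} the tails of all the sums $\Psi_{q_n}(u_n)$, $\Psi_q(u)$ are uniformly small. On the finite set $|x|\le R$ use the continuity of $G_q(x,t)$ in $(q,t)$.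
\end{proof}

\begin{lemma}\label{lem:max}
For every $B>0$ and $q\in[q_1,p^*]$, the maximum of $\Psi_q$ on $\mathcal{B}$ is positive and is attained at some $u\in\mathcal{C}\cap\mathcal{B}$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:cont} the maximum is attained, and it is positive because $(2N)^{-1/p}\mathbf{1}_{\{0\}}\in\mathcal{B}$. Since $E(|u|)\le E(u)$ and $G_q$ is even, the set $\mathcal{M}$ of non-negative maximizers is non-empty, and by Lemma~\ref{lem:cont} it is sequentially compact for pointwise convergence. Polarization need not increase $\Psi_q$ strictly, so we select an element of $\mathcal{M}$ with a second functional. Let $I(u)=\sum_x(1+|x|)^{-N-1}u(x)^p$. By dominated convergence $I$ is continuous for pointwise convergence in $\mathcal{B}$, so it attains its maximum over $\mathcal{M}$ at some $u$.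

Let $\sigma\in\mathcal{R}$. For $x\in H_\sigma$, \eqref{eq:closer} gives $b(x)\ge b(\sigma x)$, so $g_q(x,\cdot)\ge g_q(\sigma x,\cdot)$, and $G_q(x,\cdot)-G_q(\sigma x,\cdot)$ is nondecreasing on $[0,\infty)$. Thus, for $0\le\alpha<\beta$,
\[
G_q(x,\beta)+G_q(\sigma x,\alpha)\ge G_q(x,\alpha)+G_q(\sigma x,\beta),
\]
and summing over the pairs $\{x,\sigma x\}$ on which values are exchanged gives $\Psi_q(u^\sigma)\ge\Psi_q(u)$. With Lemma~\ref{lem:pol} we get $u^\sigma\in\mathcal{M}$. The weight in $I$ is strictly larger at $x$ than at $\sigma x$, so each exchange strictly increases $I$. As $I(u^\sigma)\le I(u)$, there is no exchange, which means $u(x)\ge u(\sigma x)$ for all $x\in H_\sigma$. Hence $u\in\mathcal{C}$.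
\end{proof}

\begin{lemma}\label{lem:EL}
\emph{(a)} If $u\ge0$ maximizes $\Psi_q$ on $\mathcal{B}$, then $-\Delta_pu=\mu\,g_q(x,u)$ with $0<\mu\le1/\Psi_q(u)$.

\emph{(b)} If $u\in\mathcal{B}$, $u\ge0$ and $\|u\|_{p^*}^{p^*}=K$, then $-\Delta_pu=K^{-1}u^{p^*-1}$.
\end{lemma}

\begin{proof}
In both cases $u\not\equiv0$, so $E(u)>0$, and $E(u)=1$, since otherwise $E(u)^{-1/p}u\in\mathcal{B}$ would give a larger value. Let $\phi$ have finite support. Only finitely many terms of $E(u+t\phi)$ depend on $t$, and $|\cdot|^p$ is $C^1$ with derivative $p\Phi$. So $s(t)=E(u+t\phi)^{-1/p}$ is $C^1$ near $0$, $s(0)=1$, and by \eqref{eq:sbp} $s'(0)=-\sum_x(-\Delta_pu)\phi$. The functions $v_t=s(t)(u+t\phi)$ lie in $\mathcal{B}$, and $v_0=u$.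

(a) Outside the support of $\phi$ the terms of $\Psi_q(v_t)$ are $G_q(x,s(t)u(x))$, with $t$-derivatives bounded by $Cb^{q-p}u^p$ for small $|t|$. This is summable by \eqref{eq:tail}, so we may differentiate term by term. At the maximum $t=0$,
\[
0=\sum_xg_q(x,u)\,\phi+s'(0)\sum_xg_q(x,u)\,u .
\]
Taking for $\phi$ the indicator of a vertex gives the equation with $\mu^{-1}=\sum_xg_q(x,u)u$, which is finite, and at least $\Psi_q(u)>0$ by \eqref{eq:G}.

(b) Differentiating $\|v_t\|_{p^*}^{p^*}=s(t)^{p^*}\|u+t\phi\|_{p^*}^{p^*}$ at $t=0$ gives $0=p^*s'(0)K+p^*\sum_xu^{p^*-1}\phi$.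
\end{proof}

\section{The critical problem and the proof of Theorem~\ref{thm:A}}\label{sec:A}

Let $\mathcal{E}=\{u\in\mathcal{C}\cap\mathcal{B}:\|u\|_{p^*}^{p^*}=K\}$ be the set of extremals in $\mathcal{C}$. A maximizing sequence in $\mathcal{C}$ cannot drift away, but part of its energy may spread out. The next lemma excludes this; it is the only place where Proposition~\ref{prop:gap} is used.

\begin{lemma}\label{lem:compact}
If $u_n\in\mathcal{C}\cap\mathcal{B}$ and $\|u_n\|_{p^*}^{p^*}\to K$, then a subsequence converges in $\ell^{p^*}$ to an element of $\mathcal{E}$. Moreover $\mathcal{E}\ne\emptyset$.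
\end{lemma}

\begin{proof}
Pass to a subsequence with $u_n\to u_0\in\mathcal{C}\cap\mathcal{B}$ pointwise. Put $v_n=u_n-u_0$ and $t=E(u_0)\in[0,1]$. By Lemma~\ref{lem:radial}, $|v_n(x)|\le C(1+|x|)^{-(N-p)/p}$ uniformly in $n$; with the pointwise convergence this gives $\|v_n\|_\infty\to0$. Apply Lemma~\ref{lem:BL} in $\ell^{p^*}(\mathbb{Z}^N)$, and in $\ell^p$ of the set of edges to the differences of $u_n$ along a fixed orientation:
\[
\|v_n\|_{p^*}^{p^*}\to K-\|u_0\|_{p^*}^{p^*},\qquad E(v_n)=E(u_n)-t+o(1)\le1-t+o(1).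
\]
Both parts of Lemma~\ref{lem:sob} now give $K\le Kt^\gamma+K_c(1-t)^\gamma$. If $t<1$, then $\gamma>1$ and $K_c<K$ imply $t^\gamma+\frac{K_c}K(1-t)^\gamma<t+(1-t)=1$, a contradiction. (With $K_c=K$ the value $t=0$, complete spreading, would survive.) So $t=1$, $E(v_n)\to0$, and $v_n\to0$ in $\ell^{p^*}$ by Lemma~\ref{lem:sob}(a). Hence $u_0\in\mathcal{E}$.

It remains to find a maximizing sequence in $\mathcal{C}$. Let $\Psi^{(n)}$ be the functional $\Psi_{p^*}$ with $B=n$, and let $u_n\in\mathcal{C}\cap\mathcal{B}$ be a maximizer from Lemma~\ref{lem:max}. If $v\in\mathcal{B}$ has finite support, then $|v|\le n(1+|x|)^{-\kappa}$ for large $n$, and by \eqref{eq:G}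
\[
\tfrac1{p^*}\|u_n\|_{p^*}^{p^*}\ge\Psi^{(n)}(u_n)\ge\Psi^{(n)}(v)=\tfrac1{p^*}\|v\|_{p^*}^{p^*}.
\]
By Lemma~\ref{lem:dens} the supremum of $\|v\|_{p^*}^{p^*}$ over such $v$ is $K$, so $\|u_n\|_{p^*}^{p^*}\to K$.
\end{proof}

Next we choose the height $B$ so that all extremals lie under half of the envelope. The bound $u\le C|x|^{-(N-p)/p}$ gives $u^{p^*-p}\le C|x|^{-p}$, which is the borderline rate in Lemma~\ref{lem:decay} but with a constant that may be too large. The tail sum in Lemma~\ref{lem:radial} and the compactness of $\mathcal{E}$ make the constant small.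

\begin{lemma}\label{lem:env}
There is $B>0$ such that $u(x)\le\frac12B(1+|x|)^{-\kappa}$ for all $x\in\mathbb{Z}^N$ and all $u\in\mathcal{E}$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:compact}, $\mathcal{E}$ is compact in $\ell^{p^*}$, so $\epsilon(r)=\sup_{u\in\mathcal{E}}\sum_{|y|_\infty\ge r}u(y)^{p^*}$ tends to $0$ as $r\to\infty$. Since $\frac{N-p}p(p^*-p)=p$, Lemma~\ref{lem:radial} gives $u(x)^{p^*-p}\le C|x|^{-p}\epsilon\big(|x|_\infty/(4N)\big)^{(p^*-p)/p^*}$ for $|x|_\infty\ge2N$. Hence there is $R\ge R_0$, the same for all $u\in\mathcal{E}$, with $K^{-1}u(x)^{p^*-p}<c_0|x|^{-p}$ for $|x|\ge R$. By Lemma~\ref{lem:EL}(b), $-\Delta_pu=K^{-1}u^{p^*-p}\,u^{p-1}$, so Lemma~\ref{lem:decay} applies and gives $u\le A\rho^{-\tau_2}$ with $A\le K^{1/p^*}\max_{|y|<R}\rho(y)^{\tau_2}$. Finally $\rho^{-\tau_2}\le C(1+|x|)^{-p'\tau_2}$ and $\kappa<p'\tau_2$.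
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Fix $B$ as in Lemma~\ref{lem:env} and fix $u_0\in\mathcal{E}$. For $q\in[q_1,p^*)$ let $u_q\in\mathcal{C}\cap\mathcal{B}$ be a maximizer of $\Psi_q$ (Lemma~\ref{lem:max}) with multiplier $\mu_q$ (Lemma~\ref{lem:EL}). We show that $u_q\le b$ for $q$ near $p^*$, far from the origin by barriers and near the origin by compactness.

\emph{Step 1: far from the origin.} Since $u_0\le b$, Lemma~\ref{lem:cont} gives
\begin{equation}\label{eq:low}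
\Psi_q(u_q)\ge\Psi_q(u_0)\to\Psi_{p^*}(u_0)=K/p^*\qquad(q\to p^*).
\end{equation}
So there is $q_2\in[q_1,p^*)$ with $\mu_q\le2p^*/K$ for $q\in[q_2,p^*)$, and by \eqref{eq:weight}
\[
-\Delta_pu_q\le\frac{2p^*}K\,b^{q-p}u_q^{p-1}\le C(1+|x|)^{-\kappa(q_1-p)}u_q^{p-1}
\]
with $C$ independent of $q$. As $\kappa(q_1-p)>p$, the hypothesis of Lemma~\ref{lem:decay} holds with an $R$ independent of $q$. Together with $\|u_q\|_\infty\le K^{1/p^*}$ this gives $u_q\le C'(1+|x|)^{-p'\tau_2}$ with $C'$ independent of $q$. As $\kappa<p'\tau_2$, there is $R_2$ such that $u_q(x)\le b(x)$ for all $|x|\ge R_2$ and $q\in[q_2,p^*)$.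

\emph{Step 2: near the origin.} Suppose that $u_{q_n}\le b$ fails for a sequence $q_n\to p^*$. By Step 1 it fails in the finite set $|x|<R_2$, so along a subsequence $u_{q_n}(x_0)>b(x_0)$ for one fixed $x_0$, and $u_{q_n}\to u_*\in\mathcal{C}\cap\mathcal{B}$ pointwise. By \eqref{eq:low}, Lemma~\ref{lem:cont} and \eqref{eq:G},
\[
K/p^*\le\lim_n\Psi_{q_n}(u_{q_n})=\Psi_{p^*}(u_*)\le\tfrac1{p^*}\|u_*\|_{p^*}^{p^*}\le K/p^* .
\]
So $u_*\in\mathcal{E}$, and $u_*(x_0)\le\frac12b(x_0)$ by Lemma~\ref{lem:env}. This contradicts $u_*(x_0)\ge b(x_0)>0$. Hence there is $\varepsilon\in(0,p^*-q_2]$ such that $u_q\le b$ on $\mathbb{Z}^N$ for all $q\in(p^*-\varepsilon,p^*)$. All choices depend only on $N$ and $p$; the argument by contradiction gives no value for $\varepsilon$.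

\emph{Step 3: the solution.} For these $q$ we have $g_q(x,u_q)=u_q^{q-1}$, so $-\Delta_pu_q=\mu_qu_q^{q-1}$. For $q=p^*$ put $u_{p^*}=u_0$ and $\mu_{p^*}=K^{-1}$; the same equation holds by Lemma~\ref{lem:EL}(b), and $u_{p^*}\le b$. In each case $u_q\not\equiv0$, so $v=\mu_q^{1/(q-p)}u_q\in\mathcal{D}$ solves \eqref{eq:main} by \eqref{eq:rescale} and is positive by Lemma~\ref{lem:pos}. Given $\kappa'<\frac{N-p}{p-1}$, choose $\tau'\in(\tau_1,\frac{N-p}p)$ with $p'\tau'\ge\kappa'$. By \eqref{eq:weight}, $\mu_qu_q^{q-p}\le\mu_qb^{q-p}=o(|x|^{-p})$, so Lemma~\ref{lem:decay} applies with $\tau'$ in place of $\tau_2$ and gives $u_q=O(\rho^{-\tau'})=O(|x|^{-\kappa'})$.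
\end{proof}

\section{Supersolutions: proof of Theorem~\ref{thm:B}}\label{sec:B}

The exponent $q_0$ has the following meaning. Summing $-\Delta_pu\ge u^{q-1}$ over a cube of size $R$ bounds the mass $\sum u^{q-1}$ in the cube by the flux of $\Phi(\nabla u)$ through its boundary. For a profile $|x|^{-\kappa_0}$ the flux is of order $R^{N-1-(\kappa_0+1)(p-1)}$, which stays of order $1$ exactly for $\kappa_0=\frac{N-p}{p-1}$, the limiting rate in Theorem~\ref{thm:A}. For this profile the mass is finite if and only if $\kappa_0(q-1)>N$, that is, $q>q_0$. In the proof we control the flux by an energy estimate. Testing with positive powers of $u$ gives nothing for a supersolution, because the energy then appears on the larger side of the inequality; testing with a negative power reverses its sign.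

Throughout this section $u\ge0$, $u\not\equiv0$ and $-\Delta_pu\ge u^{q-1}$, so $u>0$ by Lemma~\ref{lem:pos}. The case $q<p$ was settled in Section~\ref{sec:heur}. Values at neighbors are comparable:
\begin{equation}\label{eq:harnack}
u(y)\le C_1u(x)\quad(x\sim y),\qquad C_1=1+(2N-1)^a .
\end{equation}
Indeed, if $u(y)>u(x)$, then $-\Delta_pu(x)\ge0$ gives $(u(y)-u(x))^{p-1}\le\sum_{z\sim x,\,z\ne y}\Phi(u(x)-u(z))\le(2N-1)u(x)^{p-1}$. This replaces the chain rule: a power of $u$ at one end of an edge is comparable to the same power at the other end.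

For an integer $R\ge1$ let
\[
\psi(x)=\min\{1,(2-|x|_\infty/R)_+\},\qquad\mathcal{A}_R=\{R\le|x|_\infty<2R\},\qquad S(R)=\sum_{|x|_\infty<R}u^{q-1}.
\]
On an edge $e$ write $d=|\nabla u|$, and $\hat u,\hat\psi$ for the larger of the two endpoint values of $u,\psi$. We have $|\nabla\psi|\le1/R$. If $\nabla\psi\ne0$ on $e$, the endpoints have maximum norms $k,k+1$ with $R\le k<2R$, so the endpoint $z$ with the larger $\psi$ lies in $\mathcal{A}_R$, and $u(z)\le\hat u\le C_1u(z)$. Each $z$ lies on $2N$ edges, so for real $\beta$ and $s\ge p$,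
\begin{equation}\label{eq:move}
\sum_e\hat u^\beta\hat\psi^{s-p}|\nabla\psi|^p\le2NC_1^{|\beta|}R^{-p}\sum_{\mathcal{A}_R}u^\beta\psi^{s-p},
\end{equation}
where the left sum runs over edges with $\nabla\psi\ne0$.

\begin{lemma}\label{lem:cacc}
For $\alpha>0$ and $s\ge p$ there is $C=C(N,p,\alpha,s)$, independent of $q$, $u$, $R$, with
\[
\sum_xu^{q-1-\alpha}\psi^s+\frac\alpha2\sum_ed^p\hat u^{-\alpha-1}\hat\psi^s\le CR^{-p}\sum_{\mathcal{A}_R}u^{p-1-\alpha}\psi^{s-p}.
\]
\end{lemma}

\begin{proof}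
Apply \eqref{eq:sbp} with $\phi=u^{-\alpha}\psi^s\ge0$. Label the endpoints of each edge so that $u_y\ge u_x$, writing subscripts for values. Then $\sum_xu^{q-1-\alpha}\psi^s\le\sum_ed^{p-1}(\phi_y-\phi_x)$. By the mean value theorem $u_y^{-\alpha}-u_x^{-\alpha}\le-\alpha d\,\hat u^{-\alpha-1}$. If $\psi_x\ge\psi_y$, then $\phi_y-\phi_x\le(u_y^{-\alpha}-u_x^{-\alpha})\psi_x^s\le-\alpha d\,\hat u^{-\alpha-1}\hat\psi^s$. If $\psi_y>\psi_x$, then by \eqref{eq:harnack}
\[
\phi_y-\phi_x=(u_y^{-\alpha}-u_x^{-\alpha})\psi_y^s+u_x^{-\alpha}(\psi_y^s-\psi_x^s)\le-\alpha d\,\hat u^{-\alpha-1}\hat\psi^s+sC_1^\alpha\hat u^{-\alpha}\hat\psi^{s-1}|\nabla\psi| .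
\]
Multiply by $d^{p-1}$. Young's inequality with exponents $p',p$, applied to the factors $(d^p\hat u^{-\alpha-1}\hat\psi^s)^{1/p'}$ and $(\hat u^{p-1-\alpha}\hat\psi^{s-p}|\nabla\psi|^p)^{1/p}$, whose product is $d^{p-1}\hat u^{-\alpha}\hat\psi^{s-1}|\nabla\psi|$, gives
\[
sC_1^\alpha d^{p-1}\hat u^{-\alpha}\hat\psi^{s-1}|\nabla\psi|\le\tfrac\alpha2d^p\hat u^{-\alpha-1}\hat\psi^s+C\hat u^{p-1-\alpha}\hat\psi^{s-p}|\nabla\psi|^p .
\]
Sum over edges and use \eqref{eq:move}.
\end{proof}

For $q>p$ put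
\[
\omega=\omega(q)=N-\frac{p(q-1)}{q-p}.
\]
The continuous equation is invariant under $u\mapsto\lambda^{p/(q-p)}u(\lambda\,\cdot)$, and $R^\omega$ is the size of the mass in a cube of size $R$ that is consistent with this scaling. Clearing denominators, $\omega\le0$ is equivalent to $q(N-p)\le p(N-1)$, that is, to $q\le q_0$, with equality exactly at $q_0$. We state the mass estimate uniformly in $q$, for use in Section~\ref{sec:C}.

\begin{lemma}\label{lem:mass}
Let $p<q'\le q''<\infty$. There are $C_2\ge1$ and $\vartheta_0>0$, depending only on $N,p,q',q''$, and for each $q\in[q',q'']$ a number $\vartheta\in[\vartheta_0,1)$, such that for all $u$ as above and all integers $R\ge1$,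
\[
S(R)\le C_2R^\omega,\qquad S(R)\le C_2R^{\omega(1-\vartheta/p)}\big(S(2R)-S(R)\big)^{\vartheta/p}.
\]
\end{lemma}

\begin{proof}
Constants $C$ depend only on $N,p,q',q''$. Let
\[
\alpha=\tfrac12\min\Big\{p-1,\frac{q'-p}{p-1}\Big\},\qquad r'=\frac{q-1-\alpha}{q-p},\qquad\vartheta=\frac{(\alpha+1)(p-1)}{q-1}.
\]
Then $r'\le\frac{q''-1}{q'-p}$, $\vartheta\ge\vartheta_0:=\frac{p-1}{q''-1}$, and
\begin{equation}\label{eq:theta}
(1-\vartheta)(q-1)=q-p-\alpha(p-1)\ge\tfrac12(q'-p).
\end{equation}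
So one $s$ satisfies $s\ge pr'$ and $s(1-\vartheta)\ge p$ for all $q\in[q',q'']$.

\emph{Weighted energy.} Since $\alpha<p-1$, the number $r=\frac{q-1-\alpha}{p-1-\alpha}$ exceeds $1$, and $r'$ is its conjugate exponent. Young's inequality in the form $\xi\zeta\le\frac12\xi^r+2^{r'-1}\zeta^{r'}$ gives
\[
CR^{-p}u^{p-1-\alpha}\psi^{s-p}=(u^{q-1-\alpha}\psi^s)^{1/r}\cdot CR^{-p}\psi^{s/r'-p}\le\tfrac12u^{q-1-\alpha}\psi^s+CR^{-pr'}.
\]
Inserting this in Lemma~\ref{lem:cacc} and absorbing the first term on the left,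
\[
\sum_ed^p\hat u^{-\alpha-1}\hat\psi^s\le CR^{N-pr'},\qquad N-pr'=\omega+\frac{p\alpha}{q-p}.
\]

\emph{Flux.} Let $X=\sum_xu^{q-1}\psi^s$ and $X_{\mathcal{A}}=\sum_{\mathcal{A}_R}u^{q-1}\psi^s$. By \eqref{eq:sbp} with $\phi=\psi^s$ and H\"older's inequality,
\[
X\le s\sum_ed^{p-1}\hat\psi^{s-1}|\nabla\psi|\le s\Big(\sum_ed^p\hat u^{-\alpha-1}\hat\psi^s\Big)^{\frac{p-1}p}\Big(\sum_e\hat u^{(\alpha+1)(p-1)}\hat\psi^{s-p}|\nabla\psi|^p\Big)^{\frac1p}.
\]
In the last sum the power of $\hat u$ is $\vartheta(q-1)$, which is less than $q-1$ because $\alpha$ is small. By \eqref{eq:move}, $\psi^{s-p}\le\psi^{s\vartheta}$, and H\"older's inequality with exponents $\frac1\vartheta,\frac1{1-\vartheta}$, that sum is at most $CR^{-p}\sum_{\mathcal{A}_R}(u^{q-1}\psi^s)^\vartheta\le CR^{N(1-\vartheta)-p}X_{\mathcal{A}}^\vartheta$.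

\emph{The power of $R$.} From $N=\omega+\frac{p(q-1)}{q-p}$ and \eqref{eq:theta} we get $N(1-\vartheta)-p=\omega(1-\vartheta)-\frac{p\alpha(p-1)}{q-p}$. The total power is
\[
\frac{p-1}p\Big(\omega+\frac{p\alpha}{q-p}\Big)+\frac1p\Big(\omega(1-\vartheta)-\frac{p\alpha(p-1)}{q-p}\Big)=\omega\Big(1-\frac\vartheta p\Big).
\]
Thus $X\le CR^{\omega(1-\vartheta/p)}X_{\mathcal{A}}^{\vartheta/p}$. Since $S(R)\le X$ and $X_{\mathcal{A}}\le S(2R)-S(R)$, the second estimate follows. Since $X_{\mathcal{A}}\le X<\infty$ and $1-\frac\vartheta p\ge1-\frac1p$, dividing by $X^{\vartheta/p}$ gives $X\le CR^\omega$, which is the first.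
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B} for $p\le q\le q_0$]
Suppose $u\not\equiv0$. If $q=p$, take $\alpha=p-1$ and $s=p$ in Lemma~\ref{lem:cacc}. All powers of $u$ in the first and last sums are $0$, and we get $R^N\le\sum\psi^p\le CR^{N-p}$, which is false for large $R$. If $p<q\le q_0$, use Lemma~\ref{lem:mass} with $q'=q''=q$, and note that $S(R)\ge u(0)^{q-1}>0$. If $q<q_0$, then $\omega<0$ and the first estimate gives $S(R)\to0$, a contradiction. If $q=q_0$, then $\omega=0$. By the first estimate the nondecreasing sequence $S(R)$ is bounded, so $S(2R)-S(R)\to0$, and the second estimate gives $S(R)\to0$, again a contradiction.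
\end{proof}

\begin{remark}\label{rem:sharp}
For $q>q_0$ the conclusion of Theorem~\ref{thm:B} fails. In that case $\frac{p-1}{q-p}<\frac{N-p}p$, so we may take $\tau_1=\frac{p-1}{q-p}$ and any $\tau_2\in(\tau_1,\frac{N-p}p)$ in Lemma~\ref{lem:barrier}. With $L=r_0$, $A=0$ and $\delta^{q-p}=c_1$, the function $w=\delta\rho_L^{-\tau_1}>0$ has $w^{q-p}=c_1\rho_L^{1-p}$, and hence $-\Delta_pw\ge c_1\rho_L^{1-p}w^{p-1}=w^{q-1}$ on all of $\mathbb{Z}^N$.
\end{remark}

\section{Solutions slightly above $q_0$: proof of Theorem~\ref{thm:C}}\label{sec:C}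

At $q=q_0$ the contradiction came from two facts: the total mass is bounded, and every dyadic shell carries a definite amount of it. For $q$ slightly above $q_0$ the exponent $\omega$ is small and positive, and over $1/\omega$ consecutive dyadic scales $R^\omega$ changes by at most a factor $2$. The same counting then works, provided that at some scale $R_*$ the mass is at least $cR_*^\omega$. By Remark~\ref{rem:sharp} this must use the equation and not only the inequality. What the equation adds is an upper bound for $-\Delta_pu$, which keeps $u$ from dropping quickly near a point where it is close to its supremum.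

By Theorem~\ref{thm:B} we may assume $q_0<q\le q_0+1$. Let $u\not\equiv0$ be a non-negative solution of \eqref{eq:main}. In this section all constants depend only on $N$ and $p$. By \eqref{eq:point}, $M=\sup u$ is finite and $\Lambda=M^{(q-p)/p}$ satisfies $\Lambda^p\le2N$. The equation gives
\begin{equation}\label{eq:sub}
-\Delta_pu=u^{q-p}u^{p-1}\le\Lambda^pM^{p-1}.
\end{equation}
The natural length is $1/\Lambda$; let $R_*=\lceil1/\Lambda\rceil$, so that $1\le\Lambda R_*\le1+\Lambda\le C$. After a translation we may assume $u(0)\ge M/2$.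

\begin{lemma}\label{lem:dens2}
There is $\nu_*=\nu_*(N,p)>0$ with $\#\{x:|x|_\infty<R_*,\ u(x)>M/8\}\ge\nu_*R_*^N$.
\end{lemma}

\begin{proof}
We show that if the level set $\{u>M/8\}$ is too sparse in the cube, then the higher level sets in smaller cubes become empty, although they contain $0$. Write $R=R_*$ and, for $j\ge0$,
\[
r_j=\tfrac R2(1+2^{-j}),\quad\Omega_j=\{|x|_\infty<r_j\},\quad k_j=\tfrac M4-M2^{-j-3},\quad\nu_j=R^{-N}\#\big(\Omega_j\cap\{u>k_j\}\big).
\]
Then $r_0=R$ and $k_0=M/8$, so we must bound $\nu_0$ below. Fix $j$ and let $z=(u-k_j)_+\le M$ and $\eta(x)=\min\{1,(r_j-|x|_\infty)_+/(r_j-r_{j+1})\}$. Thus $\eta=1$ on $\Omega_{j+1}$, $\eta=0$ outside $\Omega_j$, and $|\nabla\eta|\le2^{j+2}/R$.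

\emph{An inequality on each edge.} Label the endpoints so that $u_y\ge u_x$, and let $T=(u_y-u_x)^{p-1}(z_y\eta_y^p-z_x\eta_x^p)$ be the term of \eqref{eq:sbp} for $\phi=z\eta^p$. We claim
\begin{equation}\label{eq:edge}
T\ge c|\nabla(z\eta)|^p-Cz_y^p|\nabla\eta|^p .
\end{equation}
If $z_y=0$, then $z_x=0$ and all terms vanish. If $z_x=0<z_y$, then $u_y-u_x\ge z_y$, so $T\ge z_y^p\eta_y^p=|\nabla(z\eta)|^p$. If $z_x>0$, put $d=z_y-z_x=u_y-u_x$. When $\eta_y\ge\eta_x$, we have $T\ge d^p\eta_y^p$ and $|\nabla(z\eta)|=d\eta_y+z_x|\nabla\eta|$. When $\eta_y<\eta_x$, write $z_y\eta_y^p-z_x\eta_x^p=d\eta_x^p-z_y(\eta_x^p-\eta_y^p)$; the mean value theorem and Young's inequality give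
\[
T\ge d^p\eta_x^p-p\,d^{p-1}\eta_x^{p-1}z_y|\nabla\eta|\ge\tfrac12d^p\eta_x^p-Cz_y^p|\nabla\eta|^p,
\]
while $|\nabla(z\eta)|\le d\eta_x+z_y|\nabla\eta|$. In both subcases $(\xi+\zeta)^p\le2^{p-1}(\xi^p+\zeta^p)$ and $z_x\le z_y$ give \eqref{eq:edge}.

\emph{Energy.} On edges where $z\eta$ vanishes at both ends, $T=0$ and $\nabla(z\eta)=0$. Every other edge has an endpoint in $\Omega_j\cap\{u>k_j\}$, so there are at most $2N\nu_jR^N$ of them. By \eqref{eq:sbp} and \eqref{eq:sub}, $\sum T=\sum_x(-\Delta_pu)z\eta^p\le\Lambda^pM^p\nu_jR^N$. Summing \eqref{eq:edge} over these edges and using $\Lambda R\le C$,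
\[
E(z\eta)\le CM^p\big(2^{jp}R^{-p}+\Lambda^p\big)\nu_jR^N\le CM^p2^{jp}R^{N-p}\nu_j .
\]

\emph{Recursion.} On $\Omega_{j+1}\cap\{u>k_{j+1}\}$ we have $z\eta\ge k_{j+1}-k_j=M2^{-j-4}$. Lemma~\ref{lem:sob}(a) and $(N-p)\gamma=N$ give
\[
\nu_{j+1}R^N\big(M2^{-j-4}\big)^{p^*}\le KE(z\eta)^\gamma\le CM^{p^*}2^{jp^*}R^N\nu_j^\gamma .
\]
The powers of $M$ and $R$ cancel, and $\nu_{j+1}\le C_*\Theta^j\nu_j^{1+\beta}$ with $\Theta=4^{p^*}$ and $\beta=\gamma-1=\frac p{N-p}$. Let $\nu_*=C_*^{-1/\beta}\Theta^{-1/\beta^2}$, so that $C_*\nu_*^\beta=\Theta^{-1/\beta}$. If $\nu_0\le\nu_*$, then $\nu_j\le\nu_0\Theta^{-j/\beta}$ for all $j$ by induction, because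
\[
C_*\Theta^j\big(\nu_0\Theta^{-j/\beta}\big)^{1+\beta}=\nu_0\Theta^{-j/\beta}\cdot C_*\nu_0^\beta\le\nu_0\Theta^{-(j+1)/\beta}.
\]
Then $\nu_j\to0$. But $0\in\Omega_j$ and $u(0)\ge\frac M2>k_j$, so $\nu_j\ge R^{-N}$ for all $j$. This contradiction shows $\nu_0>\nu_*$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $u$ be as above, and use Lemma~\ref{lem:mass} with $q'=q_0$ and $q''=q_0+1$, so that $C_2$ and $\vartheta_0$ depend only on $N$ and $p$. We have $0<\omega<N$ and $M^{q-1}=\Lambda^{p(q-1)/(q-p)}=\Lambda^{N-\omega}$. By Lemma~\ref{lem:dens2} and $\Lambda R_*\ge1$,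
\[
S(R_*)\ge\nu_*R_*^N\Big(\frac M8\Big)^{q-1}\ge c_2\,(\Lambda R_*)^{N-\omega}R_*^\omega\ge c_2R_*^\omega,\qquad c_2=\min\{1,8^{-q_0}\nu_*\}.
\]
Let $m_j=S(2^jR_*)R_*^{-\omega}$ and $J=\lfloor1/\omega\rfloor$, so that $2^{j\omega}\le2$ for $0\le j\le J$. Dividing the second estimate of Lemma~\ref{lem:mass} at $R=2^jR_*$ by $R_*^\omega$ gives, for $0\le j<J$,
\[
c_2\le m_0\le m_j\le C_22^{j\omega(1-\vartheta/p)}(m_{j+1}-m_j)^{\vartheta/p}\le2C_2(m_{j+1}-m_j)^{\vartheta/p}.
\]
Hence $m_{j+1}-m_j\ge c_3:=(c_2/2C_2)^{p/\vartheta_0}$, and so $m_J\ge c_3J$. The first estimate gives $m_J\le C_22^{J\omega}\le2C_2$. Therefore $\frac1\omega-1<J\le2C_2/c_3$, that is, $\omega(q)>\omega_0:=(1+2C_2/c_3)^{-1}$, a positive number that depends only on $N$ and $p$. Since $\omega$ is continuous and $\omega(q_0)=0$, there is $\delta_0\in(0,1]$ with $\omega(q)\le\omega_0$ for $q_0<q<q_0+\delta_0$. For these $q$ no non-trivial non-negative solution exists, and for $1<q\le q_0$ none exists by Theorem~\ref{thm:B}.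
\end{proof}

\begin{thebibliography}{9}

\bibitem{CNV}
Cordero-Erausquin, Nazaret and Villani, Adv. Math. 182 (2004).

\bibitem{HL}
Bobo Hua, Ruowei Li, \emph{The existence of extremal functions for discrete Sobolev inequalities on lattice graphs}, arXiv:2106.15982 (2021).

\end{thebibliography}
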